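\title{Tori with infinite Tate--Shafarevich group over function fields of curves}

\begin{abstract}
Let $k$ be a field finitely generated over $\mathbb Q$, let $K$ be the function field of a smooth proper geometrically connected curve $X$ over $k$, and let $C\subset X$ be a nonempty open subscheme. For a group $G$ of multiplicative type over $K$, consider the classes in $H^1(K,G)$ that become trivial over the completion of $K$ at every closed point of $C$. We answer the question whether these classes always form a finite group. The answer is no for every number field $k$ and every curve $X$, already for tori. The answer is yes for all $X$, $C$, $G$ as soon as $k$ is not a number field. We also give a sufficient condition for finiteness over number fields. The common tool is the study of residues along the vertical divisors of a model of the curve over $\mathbb Z$.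
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field, let $X$ be a smooth, proper, geometrically connected curve over $k$ with function field $K$, and let $C\subset X$ be a nonempty open subscheme. Each closed point $c$ of $C$ defines a discrete valuation of $K$; let $K_c$ be the completion. For a commutative group scheme $G$ of finite type over $K$, the \emph{Tate--Shafarevich group of $G$ relative to $C$} is
\[
\operatorname{Sha}^1_C(G)=\ker\Big(H^1(K,G)\longrightarrow \prod_{c\in C\text{ closed}}H^1(K_c,G)\Big).
\]
The group $H^1(K,G)$ classifies $G$-torsors over $K$, and a torsor is trivial exactly when it has a rational point. So $\operatorname{Sha}^1_C(G)$ measures the failure of the local-global principle for rational points on $G$-torsors. A smaller open set imposes fewer conditions: $\operatorname{Sha}^1_C(G)\subset\operatorname{Sha}^1_{C'}(G)$ for $C'\subset C$.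

A group scheme $G$ of finite type over $K$ is \emph{of multiplicative type} if over an algebraic closure $\bar K$ it becomes a product of copies of $\mathbb G_m$ and of groups $\mu_n$; it is a \emph{torus} if only copies of $\mathbb G_m$ occur. Its \emph{character module} $\hat G=\operatorname{Hom}(G_{\bar K},\mathbb G_m)$ is a finitely generated abelian group with a Galois action, and $G$ is \emph{split} by an extension $L/K$ if the absolute Galois group of $L$ acts trivially on $\hat G$. The following question is posed in \cite{HS}.

\medskip
\noindent\textbf{Question.} \emph{Let $k$ be a finitely generated extension of $\mathbb Q$ and let $G$ be a group of multiplicative type over $K$. Is $\operatorname{Sha}^1_C(G)$ always finite?}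
\medskip

The answer is negative, and the counterexamples occur exactly over number fields.

\begin{theorem}\label{thm:infinite}
Let $k$ be a number field and let $X$ be a smooth proper geometrically connected curve over $k$. There is a torus $T$ over $K$ such that $\operatorname{Sha}^1_C(T)$ is infinite for every nonempty open $C\subset X$, including $C=X$.
\end{theorem}

\begin{theorem}\label{thm:trans}
Let $k$ be finitely generated over $\mathbb Q$ of transcendence degree at least $1$. Then $\operatorname{Sha}^1_C(G)$ is finite for all $X$, all $C$ and all groups $G$ of multiplicative type over $K$.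
\end{theorem}

The two theorems together give the following statement.

\begin{corollary}\label{cor:dichotomy}
Let $k$ be finitely generated over $\mathbb Q$ and fix $X$. The groups $\operatorname{Sha}^1_C(G)$, for $C\subset X$ nonempty open and $G$ of multiplicative type over $K$, are all finite if and only if $k$ is not a number field.
\end{corollary}

Over number fields there is a sufficient condition for finiteness. For a finite group $\Gamma$ and a $\Gamma$-module $N$ put
\[
\operatorname{Sha}^1_\omega(\Gamma,N)=\ker\Big(H^1(\Gamma,N)\longrightarrow\prod_{g\subset\Gamma\text{ cyclic}}H^1(g,N)\Big).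
\]

\begin{theorem}\label{thm:criterion}
Let $k$ be a number field and let $G$ be a group of multiplicative type over $K$, split by a finite Galois extension $L/K$ with group $\Gamma$. Let $N=\operatorname{Hom}(\hat G,\mathbb Z)$, let $k'$ be the algebraic closure of $k$ in $L$, and let $\Gamma^{\mathrm{geo}}=\operatorname{Gal}(L/Kk')$. Suppose that $\operatorname{Sha}^1_\omega(\Gamma',N)=0$ for every subgroup $\Gamma'$ with $\Gamma^{\mathrm{geo}}\subset\Gamma'\subset\Gamma$ and $\Gamma'/\Gamma^{\mathrm{geo}}$ cyclic. Then $\operatorname{Sha}^1_C(G)$ is finite for all $C$. This applies in particular if all Sylow subgroups of $\Gamma$ are cyclic, or if $G$ is split by a constant extension of $K$, for example if $G$ comes from a group of multiplicative type over $k$.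
\end{theorem}

We do not claim that the hypothesis of Theorem~\ref{thm:criterion} is necessary for finiteness. It cannot simply be dropped: the torus of Theorem~\ref{thm:infinite} has $\Gamma=\Gamma^{\mathrm{geo}}=(\mathbb Z/3)^2$ and $\operatorname{Sha}^1_\omega(\Gamma,N)\neq0$.

\subsection*{Why one would guess finiteness}
Suppose for a moment that $k$ is a \emph{finite} field and that $G=T$ is a torus, split by $L/K$ with group $\Gamma$. Let $D$ be the normalization of $C$ in $L$. By Hilbert's Theorem~90, $H^1(K,T)=H^1(\Gamma,L^*\otimes N)$. The unit group and the class group of $D$ are finitely generated, so after removing finitely many points from $C$ the class group is zero and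
\[
0\to \mathcal O(D)^*\to L^*\to \operatorname{Div}(D)\to0
\]
is exact. The group $H^1(\Gamma,\operatorname{Div}(D)\otimes N)$ is a direct sum with one term for each closed point $c$ of $C$, and the $c$-component of a class depends only on its image in $H^1(K_c,T)$. So a locally trivial class comes from $H^1(\Gamma,\mathcal O(D)^*\otimes N)$, which is finite.

When $k$ is finitely generated over $\mathbb Q$, the group $\mathcal O(D)^*$ contains $k^*$ and is not finitely generated. One recovers finite generation by replacing $D$ with a model $\mathcal D$ of finite type over $\mathbb Z$. But $\mathcal D$ has two kinds of prime divisors: the \emph{horizontal} ones, which are the closed points of $D$, and the \emph{vertical} ones, which come from valuations of $k$ and at which $\operatorname{Sha}^1_C(G)$ imposes no condition. A vertical divisor is a curve $Z$ over a residue field of $k$, and a horizontal divisor passes through each closed point of $Z$. One would guess that the horizontal conditions force the vertical ones. The key Lemma~\ref{lem:key} says how much of this is true: the vertical component of a locally trivial class vanishes after restriction to the decomposition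 group of any closed point of $Z$. If the constant field of $Z$ is Hilbertian, some closed point has the largest possible decomposition group, and Theorem~\ref{thm:trans} follows. If it is finite, all these decomposition groups are cyclic, and $\operatorname{Sha}^1_\omega$ is the room that is left.

Section~\ref{sec:prelim} collects the standard facts. Section~\ref{sec:norm} works out the mechanism by hand for norm equations over $\mathbb Q(t)$. Sections~\ref{sec:model} and~\ref{sec:finite} prove Theorems~\ref{thm:trans} and~\ref{thm:criterion}, and Sections~\ref{sec:lattice}--\ref{sec:infinite} prove Theorem~\ref{thm:infinite}.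

\section{Conventions and standard facts}\label{sec:prelim}

From now on $k$ has characteristic $0$. Then $G$ is smooth and $H^1(K,G)$ is the Galois cohomology group $H^1(\operatorname{Gal}(\bar K/K),G(\bar K))$; the same holds over every extension field of $K$.

\subsection{Groups of multiplicative type}\label{ss:mult}
The functor $G\mapsto\hat G$ is an anti-equivalence from groups of multiplicative type over $K$ to finitely generated abelian groups with a continuous Galois action; tori correspond to torsion-free modules. Let $G$ be split by the finite Galois extension $L/K$ with group $\Gamma$, so that $\hat G$ is a $\Gamma$-module. For every field $L'\supset L$ we have $G(L')=\operatorname{Hom}(\hat G,L'^*)$, and $\Gamma$ acts on $G(L)$ by $(\gamma\phi)(\chi)=\gamma\big(\phi(\gamma^{-1}\chi)\big)$. Put $N=\operatorname{Hom}(\hat G,\mathbb Z)$. For an abelian group $A$, the natural map $A\otimes N\to\operatorname{Hom}(\hat G,A)$ is an isomorphism if $A$ is torsion-free or if $G$ is a torus; in the latter case $N$ is the cocharacter lattice.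

The inflation-restriction sequence
\begin{equation}\label{eq:infres}
0\to H^1(\Gamma,G(L))\to H^1(K,G)\to H^1(L,G)
\end{equation}
is exact. Over $L$ the group $G$ is a product of copies of $\mathbb G_m$ and $\mu_n$, and $H^1(L,\mathbb G_m)=0$, $H^1(L,\mu_n)=L^*/L^{*n}$. So $H^1(K,G)=H^1(\Gamma,G(L))$ when $G$ is a torus.

The group $\Gamma$ acts on the discrete valuations of $L$ by $\gamma v=v\circ\gamma^{-1}$. Let $c$ be a closed point of $X$ and let $d$ be a place of $L$ above $c$, with stabilizer $\Gamma_d$. Then $L_d/K_c$ is Galois with group $\Gamma_d$. The image in $H^1(K_c,G)$ of a class $\alpha\in H^1(\Gamma,G(L))$ is the inflation of the image of $\alpha|_{\Gamma_d}$ in $H^1(\Gamma_d,G(L_d))$, and inflation is injective. All of this holds verbatim for a number field and its completions.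

\subsection{Cohomology of finite groups}\label{ss:groups}
Let $\Gamma$ be a finite group, $A$ a $\Gamma$-module and $i\ge1$.
\begin{itemize}
\item[(G1)] For a subgroup $g$, corestriction after restriction is multiplication by $[\Gamma:g]$ on $H^i(\Gamma,A)$. Hence $H^i(\Gamma,A)$ is killed by $|\Gamma|$, is finite if $A$ is finitely generated, and injects into the product of the groups $H^i(\Gamma_p,A)$ over the Sylow subgroups $\Gamma_p$.
\item[(G2)] (Shapiro's lemma.) Let $\Omega$ be a $\Gamma$-set and $\mathbb Z^{(\Omega)}$ the free abelian group on $\Omega$. Then $H^i(\Gamma,A\otimes\mathbb Z^{(\Omega)})=\bigoplus_x H^i(\Gamma_x,A)$, where $x$ runs over representatives of the orbits, $\Gamma_x$ is the stabilizer, and the $x$-component of a class is obtained by restricting to $\Gamma_x$ and taking the coefficient of $x$.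
\item[(G3)] In particular a free $\mathbb Z[\Gamma]$-module $P$ has $H^i(g,P)=0$ for every subgroup $g$. The $\mathbb Z$-dual of a free module of finite rank is free, since $\Gamma$ permutes the dual basis in the same way.
\end{itemize}

\subsection{Residues}\label{ss:residues}
Let $G,L,\Gamma,N$ be as in \S\ref{ss:mult}. Let $x$ be a discrete valuation of $L$, not necessarily trivial on $k$, written $v_x:L^*\to\mathbb Z$ and normalized to be surjective, with stabilizer $\Gamma_x$. Composition with $v_x$ is a $\Gamma_x$-equivariant map $(v_x)_*:G(L)\to N$. The \emph{residue} at $x$ of $\alpha\in H^1(\Gamma,G(L))$ is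
\[
\partial_x\alpha=(v_x)_*\big(\alpha|_{\Gamma_x}\big)\in H^1(\Gamma_x,N).
\]
Residues are the obstruction to lifting a class to units.

\begin{lemma}\label{lem:lift}
Let $g\subset\Gamma$ be a subgroup and $\Omega$ a $g$-stable set of discrete valuations of $L$ such that $y\mapsto\sum_x v_x(y)\,x$ defines a surjection $L^*\to\mathbb Z^{(\Omega)}$. Let $U$ be its kernel. If $\alpha\in H^1(\Gamma,G(L))$ satisfies $(\partial_x\alpha)|_{g\cap\Gamma_x}=0$ for all $x\in\Omega$, then $\alpha|_g$ lies in the image of $H^1(g,\operatorname{Hom}(\hat G,U))$.
\end{lemma}

\begin{proof}
The sequence of $g$-modules $0\to U\to L^*\to\mathbb Z^{(\Omega)}\to0$ splits as a sequence of abelian groups, because $\mathbb Z^{(\Omega)}$ is free. So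
\[
0\to\operatorname{Hom}(\hat G,U)\to G(L)\to N\otimes\mathbb Z^{(\Omega)}\to0
\]
is an exact sequence of $g$-modules. By (G2), the components of the image of $\alpha|_g$ in $H^1(g,N\otimes\mathbb Z^{(\Omega)})$ are the classes $(v_x)_*(\alpha|_{g\cap\Gamma_x})=(\partial_x\alpha)|_{g\cap\Gamma_x}$.
\end{proof}

\subsection{Complete fields}\label{ss:complete}
Let $W$ be complete for a discrete valuation. By Hensel's lemma, a simple root of the reduction of a monic integral polynomial lifts to $W$. In particular, if $n$ is prime to the residue characteristic, a unit of $W$ is an $n$-th power if and only if its residue is.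

\begin{lemma}\label{lem:coeff}
Let $c$ be a closed point of $X$ with residue field $F$, and let $W/K_c$ be a finite unramified Galois extension with group $g$ and residue field $E$, so that $g=\operatorname{Gal}(E/F)$. There is a $g$-stable subfield of the valuation ring of $W$, containing $k$, that reduction maps isomorphically and $g$-equivariantly onto $E$.
\end{lemma}

\begin{proof}
Let $\tilde E$ be the algebraic closure of $k$ in $W$; it is $g$-stable. A nonzero element of $\tilde E$ and its inverse are integral over $k$, so the element is a unit, and reduction $\tilde E\to E$ is a $g$-equivariant homomorphism of fields. An element of $E$ is a simple root of its minimal polynomial over $k$, since $E/k$ is finite and separable, so it lifts to $\tilde E$.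
\end{proof}

\subsection{Points with prescribed decomposition group}\label{ss:points}
We use two existence theorems. \emph{Chebotarev's theorem}: in a finite Galois extension of global fields, every element of the Galois group is the Frobenius element of infinitely many unramified places, and so generates their decomposition groups.

A field $\kappa$ is \emph{Hilbertian} if, for all monic polynomials $h_1,\dots,h_m\in\kappa[t][y]$ that are separable and irreducible over $\kappa(t)$, and all nonzero $b\in\kappa[t]$, there is $a\in\kappa$ with $b(a)\ne0$ and all $h_i(a,y)$ irreducible over $\kappa$. Global fields and finitely generated transcendental extensions of arbitrary fields are Hilbertian \cite[Thm.~13.4.2]{FJ}. In particular every field finitely generated over $\mathbb Q$ is Hilbertian.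

\begin{lemma}\label{lem:hilbert}
Let $\kappa$ be a Hilbertian field, $Y$ a smooth integral curve over $\kappa$, and $Z_1,\dots,Z_m$ integral schemes finite \'etale over $Y$. There is a closed point $y\in Y$ such that every fiber $(Z_i)_y$ is the spectrum of a field.
\end{lemma}

\begin{proof}
Since $Y$ is smooth of dimension $1$, a nonempty open $Y_0\subset Y$ is \'etale over $\mathbb A^1_\kappa=\operatorname{Spec}\kappa[t]$. The normalization $\tilde Y$ of $\mathbb A^1_\kappa$ in $\kappa(Y)$ is finite over $\mathbb A^1_\kappa$ and shares a dense open subscheme $V$ with $Y_0$. Remove from $\mathbb A^1_\kappa$ the finite image of $\tilde Y\setminus V$. This gives open sets $U\subset\mathbb A^1_\kappa$ and $Y'\subset Y$ with $Y'\to U$ finite \'etale. The preimage $Z_i'$ of $Y'$ in $Z_i$ is integral and finite \'etale over $U$.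

Write $\kappa(Z_i)=\kappa(t)(y_i)$ with $y_i$ integral over $\kappa[t]$, with minimal polynomial $h_i\in\kappa[t][y]$. Shrink $U$ to $\operatorname{Spec}\kappa[t][1/b]$ with $b$ divisible by the discriminants of the $h_i$. Then $\mathcal O(U)[y]/(h_i)$ and $\mathcal O(Z_i')$ are both finite \'etale over $\mathcal O(U)$, hence normal, hence equal to the integral closure of $\mathcal O(U)$ in $\kappa(Z_i)$. Choose $a$ as in the definition of a Hilbertian field. The fiber of $Z_i'$ over $t=a$ is the spectrum of the field $\kappa[y]/(h_i(a,y))$. As $Z_1'\to Y'$ is surjective, the fiber of $Y'$ over $t=a$ has a single point $y$, and it is reduced because $Y'\to U$ is \'etale. So $(Z_i)_y$ is the fiber of $Z'_i$ over $t=a$.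
\end{proof}

\section{The mechanism for norm equations}\label{sec:norm}

Let $L/K$ be finite Galois with group $\Gamma$, let $I_\Gamma$ be the kernel of the augmentation $\mathbb Z[\Gamma]\to\mathbb Z$, and let $T^1$ be the torus split by $L$ with cocharacter lattice $I_\Gamma$, the \emph{norm-one torus}. For a subgroup $g\subset\Gamma$ and a $g$-module $A$ the sequence $0\to A\otimes I_\Gamma\to A\otimes\mathbb Z[\Gamma]\to A\to0$ is exact. The middle term has $H^1(g,\cdot)=0$ by (G2), and its invariants are spanned by the elements $\sum_{\gamma\in g}\gamma y\otimes\gamma\delta$ with $y\in A$, $\delta\in\Gamma$, which map to $\operatorname{Nm}_g(y)=\sum_{\gamma\in g}\gamma y$. Hence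
\[
H^1(g,A\otimes I_\Gamma)=A^g/\operatorname{Nm}_gA,
\]
naturally in $g$ and $A$. Taking $A=L^*$, $L_d^*$ and $\mathbb Z$ we get
\[
H^1(K,T^1)=K^*/\operatorname{Nm}L^*,\qquad H^1(K_c,T^1)=K_c^*/\operatorname{Nm}L_d^*,\qquad H^1(g,I_\Gamma)=\mathbb Z/|g|.
\]
So $\operatorname{Sha}^1_C(T^1)$ consists of the elements of $K^*$ that are local norms at all $c$, modulo global norms. The residue of the class of $f\in K^*$ at $x$ is $v_x(f)\bmod|\Gamma_x|$. Restriction to a subgroup is the reduction $\mathbb Z/|\Gamma|\to\mathbb Z/|g|$, so $\operatorname{Sha}^1_\omega(\Gamma,I_\Gamma)=e\mathbb Z/|\Gamma|\mathbb Z$, where $e$ is the exponent of $\Gamma$.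

Suppose that $L_d/K_c$ is unramified with residue extension $E/F$. For a constant $f\in k^*$,
\begin{equation}\label{eq:normres}
f\in\operatorname{Nm}L_d^*\iff f\in\operatorname{Nm}_{E/F}E^* .
\end{equation}
Indeed, if $f=\operatorname{Nm}(y)$ then $y$ is a unit and $f$ is the norm of its residue; the converse follows from Lemma~\ref{lem:coeff}.

In the examples $X=\mathbb P^1$, $p$ is an odd prime, and $v$ is the Gauss valuation of $\mathbb Q(t)$ at $p$, given on polynomials by $v(\sum a_it^i)=\min_iv_p(a_i)$. Its residue field is $\mathbb F_p(t)$; it is the vertical divisor of $\mathbb P^1_{\mathbb Z}$ over $p$.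

\begin{example}[a closed point sees the vertical residue]\label{ex:quad}
Let $K=\mathbb Q(t)$ and $L=K(\sqrt t)$. Since $t$ is not a square in $\mathbb F_p(t)$, the valuation $v$ has a unique extension $x$ to $L$, unramified of residue degree $2$. So $\Gamma_x=\Gamma$, and the residue of the class of $p$ is $1\in\mathbb Z/2$: the prime $p$ is not a norm from $L$. The closed points of any $C$ see this. Choose an integer $\tau$ that is not a square modulo $p$, such that the point $c:t=\tau$ lies in $C$. Then $L_d/K_c$ is unramified with residue extension $\mathbb Q(\sqrt\tau)/\mathbb Q$, in which $p$ is inert. Norms from $\mathbb Q(\sqrt\tau)$ have even $p$-adic valuation, so by \eqref{eq:normres} $p$ is not a norm from $L_d$. What was used is the closed point $t=\tau\bmod p$ of the fiber $\mathbb P^1_{\mathbb F_p}$, whose decomposition group is all of $\Gamma$, and the horizontal curve $t=\tau$ through it.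
\end{example}

\begin{example}[no place of a closed point sees it]\label{ex:biquad}
Let $K=\mathbb Q(t)$, $L=K(\sqrt t,\sqrt{1-t})$ and $C=\mathbb P^1\setminus\{0,1,\infty\}$. Now $\Gamma=(\mathbb Z/2)^2$ and $\operatorname{Sha}^1_\omega(\Gamma,I_\Gamma)=2\mathbb Z/4\mathbb Z$. Since $t$ and $1-t$ are independent modulo squares in $\mathbb F_p(t)$, the valuation $v$ has a unique extension $x$ to $L$, unramified of residue degree $4$. The class of $p^2$ has residue $2\in\mathbb Z/4$ at $x$, and the class of $q^2$ for a prime $q\neq p$ has residue $0$. So the classes of the $p^2$ are pairwise distinct in $K^*/\operatorname{Nm}L^*$.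

Let $c\in C$ be a closed point, $\tau=t(c)$, $F=\mathbb Q(\tau)$ and $E=F(\sqrt\tau,\sqrt{1-\tau})$. By \eqref{eq:normres} we must decide whether $p^2$ is a norm from $E$ to $F$. If $[E:F]\le2$ it is: $p^2=\operatorname{Nm}(p)$ when $[E:F]=2$. If $[E:F]=4$, then for every place $w\mid u$ of $E/F$ local class field theory gives $F_u^*/\operatorname{Nm}E_w^*\cong\operatorname{Gal}(E_w/F_u)$, a group killed by $2$. So $p^2$ is a norm everywhere locally, and the test of Example~\ref{ex:quad} yields nothing. If every element of $F^*$ that is everywhere locally a norm from $E$ were a norm from $E$, for all $c$, then $\operatorname{Sha}^1_C(T^1)$ would be infinite. This local-global principle is not available (Remark~\ref{rem:norm}), and the proof of Theorem~\ref{thm:infinite} replaces $T^1$ by a torus for which it holds.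
\end{example}

\begin{example}[a larger constant field]\label{ex:trans}
Keep the equations of Example~\ref{ex:biquad} but take $k=\mathbb Q(s)$ and $K=k(t)$. At the closed point $t=s$ of $C$ the residue extension is $\mathbb Q(s)(\sqrt s,\sqrt{1-s})/\mathbb Q(s)$, for which $p^2$ is not a norm by the first paragraph of Example~\ref{ex:biquad}. So the class of $p^2$ is not locally trivial. The fiber over $p$ is now a curve over $\mathbb F_p(s)$, and its point $t=s$ has the noncyclic decomposition group $\Gamma$.
\end{example}

\section{Residues on an arithmetic model}\label{sec:model}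

In this section $k$ is finitely generated over $\mathbb Q$, number fields included, and $G$, $L$, $\Gamma$, $N$ are as in \S\ref{ss:mult}. To prove that $\operatorname{Sha}^1_C(G)$ is finite we may shrink $C$. So we assume that $C$ is affine and that the normalization $D\to C$ of $C$ in $L$ is \'etale.

\subsection{Reduction to the cohomology of $\Gamma$}
For a torus all classes come from $H^1(\Gamma,G(L))$. In general the factors $\mu_n$ of $G_L$ must be dealt with.

\begin{lemma}\label{lem:powers}
If $f\in L^*$ is an $n$-th power in $L_d$ for all closed points $d\in D$, then $f\in L^{*n}$.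
\end{lemma}

\begin{proof}
Suppose not. Let $D'\subset D$ be the open set where $f$ is a unit; it is a smooth integral curve over $k$. The scheme $\operatorname{Spec}\mathcal O(D')[y]/(y^n-f)$ is finite \'etale over $D'$, hence normal, hence a disjoint union of integral schemes $Z_i$ finite \'etale over $D'$. Their degrees are the degrees of the irreducible factors of $y^n-f$ over $L$, so they are at least $2$. By Lemma~\ref{lem:hilbert} there is a closed point $d\in D'$ such that $k(d)[y]/(y^n-f(d))$ is a product of fields of degree at least $2$ over $k(d)$. So the residue of the unit $f$ is not an $n$-th power in $k(d)$, and $f\notin L_d^{*n}$, a contradiction.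
\end{proof}

The hypothesis on $k$ is needed here: for $k=\mathbb C$ and $D=\mathbb P^1\setminus\{0,\infty\}$, the function $t$ is an $n$-th power in every completion.

\begin{proposition}\label{prop:red}
The group $\operatorname{Sha}^1_C(G)$ is contained in $H^1(\Gamma,G(L))$. For $\alpha\in\operatorname{Sha}^1_C(G)$ and every closed point $d\in D$,
\begin{equation}\label{eq:loc}
\text{the image of }\alpha|_{\Gamma_d}\text{ in }H^1(\Gamma_d,G(L_d))\text{ is zero, and }\partial_d\alpha=0 .
\end{equation}
\end{proposition}

\begin{proof}
The image of $\alpha$ in $H^1(L,G)$, a product of groups $L^*/L^{*n}$, dies in $H^1(L_d,G)$ for all $d$. It is zero by Lemma~\ref{lem:powers}, and \eqref{eq:infres} gives the inclusion. The first half of \eqref{eq:loc} holds by \S\ref{ss:mult}. The second half follows because $v_d$ extends to $L_d$, so that $(v_d)_*$ factors $\Gamma_d$-equivariantly through $G(L_d)$.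
\end{proof}

\subsection{The model}
We need a scheme with function field $L$ and an action of $\Gamma$ whose unit group is finitely generated and whose class group vanishes.

\begin{proposition}\label{prop:model}
After shrinking $C$, there are integral schemes $\mathcal D\to\mathcal C\to S$, separated and of finite type over $\mathbb Z$, such that
\begin{itemize}
\item[(a)] $S$ is smooth over $\mathbb Z$ with function field $k$;
\item[(b)] $\mathcal C\to S$ is smooth of relative dimension $1$ with generic fiber $C$;
\item[(c)] $\mathcal D$ is the normalization of $\mathcal C$ in $L$, and $\mathcal D\to\mathcal C$ is finite \'etale with generic fiber $D\to C$;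
\item[(d)] $\mathcal O(\mathcal D)^*$ is finitely generated and $\operatorname{Cl}(\mathcal D)=0$.
\end{itemize}
These properties persist when $S$ is replaced by a nonempty open subscheme and $\mathcal C,\mathcal D$ by its preimages. If $k$ is a number field one can take $S=\operatorname{Spec}\mathcal O_k[1/m]$ for every sufficiently divisible integer $m$.
\end{proposition}

Before the proof we describe the codimension-one points $x$ of a scheme $\mathcal D$ satisfying (a)--(c). It is smooth over $\mathbb Z$, hence regular, so $x$ defines a discrete valuation $v_x$ of $L$. Let $P\in S$ be the image of $x$. By flatness, $1=\dim\mathcal O_{S,P}+\dim\mathcal O_{\mathcal D_P,x}$, which leaves two cases.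
\begin{itemize}
\item $P$ is the generic point of $S$ and $x$ is a closed point of $D$. We call $x$ \emph{horizontal}.
\item $P$ has codimension one and $x$ is the generic point of a component $Z$ of the fiber $\mathcal D_P$. We call $x$ \emph{vertical}. The fiber is a smooth curve over $\kappa(P)$, so it is reduced and its components are disjoint. If $\pi\in k$ is a uniformizer of $\mathcal O_{S,P}$, then $\mathcal O_{\mathcal D,x}/\pi$ is the field $\kappa(Z)$; hence $v_x$ restricts to $v_P$ on $k^*$.
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:model}]
Choose a finitely generated subring of $k$ with fraction field $k$. Its spectrum is smooth over $\mathbb Z$ at the generic point, since $k$ has characteristic $0$, and the smooth locus is open; let $S=\operatorname{Spec}R$ be a nonempty affine open subscheme of it. For a number field take $R=\mathcal O_k[1/m]$ with $m$ divisible by the discriminant. Let $A\subset\mathcal O(C)$ be the $R$-subalgebra generated by finitely many generators of the $k$-algebra $\mathcal O(C)$. Then $\operatorname{Spec}A\to S$ has generic fiber $C$, and its smooth locus $\mathcal C$ is an open subscheme containing $C$. It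 is integral, so the relative dimension is $1$ everywhere. The normalization $\mathcal D$ of $\mathcal C$ in $L$ is finite over $\mathcal C$, because $\mathcal C$ is normal and noetherian and $L/K$ is separable; it carries an action of $\Gamma$ over $\mathcal C$ and has generic fiber $D$. The locus where $\mathcal D\to\mathcal C$ is not \'etale is closed and does not meet $D$; its image in $\mathcal C$ is closed and does not meet $C$. Remove this image from $\mathcal C$. Now (a)--(c) hold.

For a regular integral separated scheme of finite type over $\mathbb Z$, the unit group and the group $\operatorname{Cl}=\operatorname{Pic}$ are finitely generated (Roquette; see \cite[Ch.~2]{Lang} and \cite{Kahn}). This is the second place where finite generation of $k$ is used. For an open subscheme $V\subset\mathcal D$, the group $\operatorname{Cl}(V)$ is the quotient of $\operatorname{Cl}(\mathcal D)$ by the classes of the prime divisors not meeting $V$. Take finitely many prime divisors generating $\operatorname{Cl}(\mathcal D)$. For a vertical one, over $P$, remove the closure of $P$ from $S$. For a horizontal one, over a closed point $c\in C$, remove the closure of $c$ from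 $\mathcal C$; this removes $c$ from $C$. Replace $\mathcal C$ and $\mathcal D$ by the preimages. Then (a)--(d) hold, and the same description of $\operatorname{Cl}(V)$ shows that (d) persists when $S$ shrinks further. For a number field, every nonempty open subscheme of $\operatorname{Spec}\mathcal O_k$ contains $\operatorname{Spec}\mathcal O_k[1/m]$ for $m$ sufficiently divisible.
\end{proof}

Fix such a model, with $C$ and $D$ now denoting its generic fibers.

\begin{proposition}\label{prop:crit}
If $\partial_x\alpha=0$ for all $\alpha\in\operatorname{Sha}^1_C(G)$ and all vertical points $x$, then $\operatorname{Sha}^1_C(G)$ is finite.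
\end{proposition}

\begin{proof}
Let $\Omega$ be the set of codimension-one points of $\mathcal D$. The divisor map $L^*\to\mathbb Z^{(\Omega)}$ is surjective since $\operatorname{Cl}(\mathcal D)=0$, and its kernel is $\mathcal O(\mathcal D)^*$ since $\mathcal D$ is normal. The horizontal residues of $\alpha$ vanish by \eqref{eq:loc}, the vertical ones by hypothesis. By Lemma~\ref{lem:lift} with $g=\Gamma$, the group $\operatorname{Sha}^1_C(G)$ lies in the image of $H^1(\Gamma,\operatorname{Hom}(\hat G,\mathcal O(\mathcal D)^*))$, which is finite by (G1).
\end{proof}

\subsection{The key lemma}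
We must extract information on a vertical residue from the conditions \eqref{eq:loc} at horizontal points. The two kinds of divisors meet at closed points $z$ of the fibers, so we work in the two-dimensional local ring at $z$. As in Example~\ref{ex:quad}, we choose a horizontal curve through $z$, transverse to the fiber, and compute the vertical valuation on that curve. This computation is valid only for functions that are units along the horizontal curve, so the class must first be lifted to such functions. The curve must also be stable under the group; this is why its equation is taken in $K$.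

\begin{lemma}\label{lem:key}
Let $x$ be a vertical point, the generic point of a component $Z$ of $\mathcal D_P$. Let $z$ be a closed point of $Z$ and let $g\subset\Gamma_x$ be a subgroup fixing $z$. Then $(\partial_x\alpha)|_g=0$ for every $\alpha\in\operatorname{Sha}^1_C(G)$.
\end{lemma}

\begin{proof}
\emph{The local ring.} Let $q\in\mathcal C_P$ be the image of $z$, and let $\pi\in k$ be a uniformizer of $\mathcal O_{S,P}$. The ring $\mathcal O_{\mathcal C,q}/\pi=\mathcal O_{\mathcal C_P,q}$ is a discrete valuation ring; let $s\in\mathcal O_{\mathcal C,q}\subset K$ lift a uniformizer. Then $\mathcal O_{\mathcal C,q}$ is regular of dimension $2$ with maximal ideal $(\pi,s)$. As $\mathcal D\to\mathcal C$ is \'etale, $\mathcal O=\mathcal O_{\mathcal D,z}$ is also regular of dimension $2$ with maximal ideal $(\pi,s)$. The group $g$ acts on $\mathcal O$ and fixes $\pi$ and $s$.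

Since $\mathcal O/\pi=\mathcal O_{Z,z}$, the ideal $(\pi)$ is the height-one prime corresponding to $x$. Any other height-one prime does not contain $\pi$, so it meets $\mathcal O_{S,P}$ in $0$ and is a horizontal point. Let $\Omega$ be the set of these horizontal points; it is $g$-stable.

\emph{The horizontal curve.} The ring $\mathcal O/s$ is regular of dimension $1$ with maximal ideal generated by $\pi$. So $(s)$ is a height-one prime different from $(\pi)$. Let $d\in\Omega$ be the corresponding closed point of $D$. Then $\mathcal O_{D,d}=\mathcal O_{(s)}$, the element $s$ is a uniformizer of $L_d$, and $k(d)$ is the fraction field of the discrete valuation ring $\mathcal O/s$. Let $w:k(d)^*\to\mathbb Z$ be its valuation. Since $g$ fixes $s$, we have $g\subset\Gamma_d$ and $w$ is $g$-invariant.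

\emph{Lifting the class.} Regular local rings are factorial. So every element of $L^*$ is a product of a unit of $\mathcal O$, a power of $\pi$ and powers of generators of the primes in $\Omega$. Hence the divisor map $L^*\to\mathbb Z^{(\Omega)}$ is surjective with kernel $U=\mathcal O^*\times\pi^{\mathbb Z}$. The residues of $\alpha$ at the points of $\Omega$ vanish by \eqref{eq:loc}. By Lemma~\ref{lem:lift}, $\alpha|_g$ is the image of some $\beta\in H^1(g,\operatorname{Hom}(\hat G,U))$.

\emph{Evaluating on the curve.} Let $\hat{\mathcal O}_d$ be the valuation ring of $L_d$. Since $d\in\Omega$, we have $U\subset\hat{\mathcal O}_d^*$. The image of $\beta$ in $H^1(g,G(L_d))$ is the image of $\alpha|_g$, which is zero by \eqref{eq:loc}. The decomposition $L_d^*=\hat{\mathcal O}_d^*\times s^{\mathbb Z}$ is $g$-equivariant because $g$ fixes $s$. So $\operatorname{Hom}(\hat G,\hat{\mathcal O}_d^*)$ is a direct summand of the $g$-module $G(L_d)$, and $\beta$ already dies in $H^1(g,\operatorname{Hom}(\hat G,\hat{\mathcal O}_d^*))$. Therefore $\beta$ dies in $H^1(g,N)$ under the map induced by the $g$-equivariant composite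
\[
U\longrightarrow\hat{\mathcal O}_d^*\longrightarrow k(d)^*\xrightarrow{\ w\ }\mathbb Z .
\]
This composite kills $\mathcal O^*$, whose elements reduce to units of $\mathcal O/s$, and sends $\pi$ to $1$. So it is the restriction of $v_x$ to $U$, and $(\partial_x\alpha)|_g=(v_x)_*(\alpha|_g)=(v_x)_*\beta=0$.
\end{proof}

\section{The finiteness theorems}\label{sec:finite}

Keep a model as in Proposition~\ref{prop:model}. Let $x$ be a vertical point over $P$, let $Z$ be its closure in $\mathcal D_P$, and let $Y$ be the component of $\mathcal C_P$ that is the image of $Z$. Then $Y$ is a smooth integral curve over $\kappa(P)$, and $Z\to Y$ is finite \'etale, since $Z$ is open and closed in $\mathcal D\times_{\mathcal C}Y$. The group $\Gamma_x$ acts on $Z$ over $Y$. By Lemma~\ref{lem:key}, everything depends on which subgroups of $\Gamma_x$ fix a closed point of $Z$.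

\begin{proof}[Proof of Theorem~\ref{thm:trans}]
We claim that $\kappa(P)$ is Hilbertian. If $P$ lies over the generic point of $\operatorname{Spec}\mathbb Z$, then $\kappa(P)$ is finitely generated over $\mathbb Q$. Suppose that $P$ lies over a prime $\ell$. The scheme $S$ is smooth over $\mathbb Z$ and connected, so all its fibers have pure dimension $e=\operatorname{trdeg}(k/\mathbb Q)$. By flatness $1=\dim\mathcal O_{S,P}=1+\dim\mathcal O_{S_\ell,P}$, so $P$ is a generic point of the fiber $S_\ell$, and $\kappa(P)$ is finitely generated of transcendence degree $e$ over $\mathbb F_\ell$. Here the hypothesis $e\ge1$ is used, and the claim follows from \S\ref{ss:points}.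

By Lemma~\ref{lem:hilbert} there is a closed point $y\in Y$ whose fiber in $Z$ is a single point $z$. The group $\Gamma_x$ preserves this fiber, so it fixes $z$. Lemma~\ref{lem:key} with $g=\Gamma_x$ gives $\partial_x\alpha=0$ for all $\alpha\in\operatorname{Sha}^1_C(G)$, and Proposition~\ref{prop:crit} concludes.
\end{proof}

Now let $k$ be a number field, so that the fields $\kappa(P)$ are finite. Let $k'$ and $\Gamma^{\mathrm{geo}}$ be as in Theorem~\ref{thm:criterion}. The field $k'$ is finite over $k$ and $\Gamma$-stable, and its $\Gamma$-invariants are $k'\cap K=k$, because $k$ is algebraically closed in $K$ ($X$ is smooth and geometrically connected). So $k'/k$ is Galois with group $\Gamma/\Gamma^{\mathrm{geo}}$. We first determine the groups $\Gamma_x$.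

\begin{lemma}\label{lem:vertical}
Let $k$ be a number field. The model can be chosen with $S=\operatorname{Spec}\mathcal O_k[1/m]$ and such that there is a vertical point over every closed point of $S$, and every vertical point $x$ satisfies $\Gamma^{\mathrm{geo}}\subset\Gamma_x$ with $\Gamma_x/\Gamma^{\mathrm{geo}}$ cyclic.
\end{lemma}

\begin{proof}
Take $m$ divisible by the discriminant of $k'$ and put $S'=\operatorname{Spec}\mathcal O_{k'}[1/m]$, which is finite \'etale over $S$. The elements of $\mathcal O(S')$ lie in $L$ and are integral over $\mathcal O(S)$; as $\mathcal D$ is normal, they are regular on $\mathcal D$. So $\mathcal D\to S$ factors $\Gamma$-equivariantly through $S'$. The generic fiber of $\mathcal D\to S'$ is the $k'$-curve $D$, which is geometrically irreducible since $k'$ is algebraically closed in $L$. The set of points of $S'$ with geometrically irreducible fiber is constructible \cite[9.7.7]{EGA} and contains the generic point, so it contains all but finitely many closed points. After enlarging $m$, all fibers of $\mathcal D\to S'$ are irreducible, in particular nonempty.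

For a closed point $P\in S$ the fiber $\mathcal D_P$ is the disjoint union of the fibers $\mathcal D_{P'}$ for $P'\mid P$, because $S'\to S$ is \'etale. So the vertical points over $P$ are the generic points of the $\mathcal D_{P'}$, and the stabilizer of such a point is the stabilizer of $P'$ in $\Gamma$. This is the preimage of the decomposition group of $P'$ in $\operatorname{Gal}(k'/k)=\Gamma/\Gamma^{\mathrm{geo}}$, which is cyclic since $P'$ is unramified over $P$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Take a model as in Lemma~\ref{lem:vertical} and a vertical point $x$, with $Z\to Y$ as above. The valuation $v_x$ is unramified over $K$, because $\mathcal D\to\mathcal C$ is \'etale. So its decomposition group $\Gamma_x$ is the Galois group of the residue extension $\kappa(Z)/\kappa(Y)$, an extension of global function fields. Let $\sigma\in\Gamma_x$. By Chebotarev's theorem \cite[Thm.~7]{Serre}, $\sigma$ is the Frobenius element of infinitely many places of $\kappa(Z)$. All but finitely many places of $\kappa(Z)$ are closed points of $Z$, so $\sigma$ fixes a closed point $z\in Z$. Lemma~\ref{lem:key} gives $(\partial_x\alpha)|_{\langle\sigma\rangle}=0$.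 Thus
\begin{equation}\label{eq:omega}
\partial_x\alpha\in\operatorname{Sha}^1_\omega(\Gamma_x,N)\qquad\text{for all }\alpha\in\operatorname{Sha}^1_C(G).
\end{equation}
By Lemma~\ref{lem:vertical} and the hypothesis this group is zero, and Proposition~\ref{prop:crit} concludes.

Suppose that the Sylow subgroups of $\Gamma$ are cyclic. A Sylow subgroup of a subgroup $\Gamma'$ is contained in a Sylow subgroup of $\Gamma$, so it is cyclic, and $\operatorname{Sha}^1_\omega(\Gamma',N)=0$ by (G1). Suppose that $G$ is split by a constant extension. Passing to a Galois closure, we may take $L=Kk'$ with $k'/k$ finite Galois. Then $\Gamma^{\mathrm{geo}}=1$, the groups $\Gamma'$ in the hypothesis are cyclic, and $\operatorname{Sha}^1_\omega(\Gamma',N)=0$ by definition. A group of multiplicative type over $k$ is split by a finite extension of $k$, which gives the last example.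
\end{proof}

\begin{remark}
If $G$ is finite then $N=0$ and Theorem~\ref{thm:criterion} applies. So a counterexample must have positive dimension, and its splitting group must have a noncyclic Sylow subgroup.
\end{remark}

\section{The lattice and the local-global principle on the fibers}\label{sec:lattice}

We turn to Theorem~\ref{thm:infinite}. Let $T$ be a torus split by $L/K$, so $T(L)=L^*\otimes N$, and let $a\in H^1(\Gamma,N)$. For a constant $f\in k^*$ the map $N\to L^*\otimes N$, $n\mapsto f\otimes n$, is $\Gamma$-equivariant; let $\alpha_f\in H^1(\Gamma,L^*\otimes N)=H^1(K,T)$ be the image of $a$. (For the torus $T^1$ of Example~\ref{ex:biquad} and $a=2\in\mathbb Z/4$, this is the class of $f^2$.) If $\Gamma=\Gamma^{\mathrm{geo}}$, the vertical residues of $\alpha_f$ are the multiples $v_P(f)a$, so the $\alpha_f$ give infinitely many classes when $a\neq0$; by \eqref{eq:omega} we should take $a\in\operatorname{Sha}^1_\omega(\Gamma,N)$. At a closed point $c$ unramified in $L$, the class $\alpha_f$ comes from a torus $T_c$ over the number field $k(c)$. To show that it vanishes we need two things: a local-global principle for $T_c$, which is a condition on the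 lattice (this section), and triviality at all places of $k(c)$, which is a condition on $L$ and $f$ (Sections~\ref{sec:ext} and~\ref{sec:infinite}).

\subsection{Tori over number fields}
Let $F$ be a number field and $T'$ an $F$-torus with character module $M$. Let $\operatorname{Sha}^1(F,T')$ and $\operatorname{Sha}^2(F,M)$ be the subgroups of $H^1(F,T')$ and $H^2(F,M)$ of classes that are trivial over $F_v$ for all places $v$. These two groups are dual to each other (Tate; see \cite[Ch.~I, Thm.~4.20]{Milne}). The second one can be read off from the splitting group.

\begin{lemma}\label{lem:sha2}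
Let $T'$ be split by the finite Galois extension $E/F$ with group $\Gamma$. Then
\[
\operatorname{Sha}^2(F,M)\cong\ker\Big(H^2(\Gamma,M)\to\prod_wH^2(\Gamma_w,M)\Big),
\]
where $w$ runs over the places of $E$ and $\Gamma_w$ is the decomposition group.
\end{lemma}

\begin{proof}
Write $G_E$ for the absolute Galois group. It acts trivially on $M\cong\mathbb Z^n$. A continuous homomorphism from a profinite group to $M$ has finite image, so it is zero: $H^1(E,M)=0$ and $H^1(E_w,M)=0$. Hence the inflation-restriction sequence is exact in degree $2$:
\[
0\to H^2(\Gamma,M)\to H^2(F,M)\to H^2(E,M),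
\]
and likewise $H^2(\Gamma_w,M)\to H^2(F_v,M)$ is injective for $w\mid v$. So a class inflated from $\beta_0\in H^2(\Gamma,M)$ is trivial over $F_v$ if and only if $\beta_0|_{\Gamma_w}=0$. It remains to see that every $\beta\in\operatorname{Sha}^2(F,M)$ restricts to $0$ in $H^2(E,M)$. The sequence $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ identifies $H^2(E,M)$ with $\operatorname{Hom}_{\mathrm{cts}}(G_E,\mathbb Q/\mathbb Z)^n$. The characters attached to $\beta$ are trivial on all decomposition groups. Such a character cuts out a finite cyclic extension of $E$ in which all Frobenius elements are trivial, so it is zero by Chebotarev's theorem.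
\end{proof}

The next computations use one elementary fact. For an abelian group $\Gamma$ acting trivially on $A$, a $2$-coboundary $(\gamma,\delta)\mapsto b(\gamma)+b(\delta)-b(\gamma\delta)$ is symmetric in $\gamma,\delta$. A biadditive map $\Gamma\times\Gamma\to A$ is a $2$-cocycle, and if it is not symmetric its class in $H^2(\Gamma,A)$ is nonzero.

\begin{remark}\label{rem:norm}
Let $\Gamma=(\mathbb Z/\ell)^2$ with coordinate characters $\chi_1,\chi_2$, and let $T'$ be the norm-one torus of $E/F$. Its character module $J$ is the dual of $I_\Gamma$ and sits in $0\to\mathbb Z\to\mathbb Z[\Gamma]\to J\to0$. So $H^2(g,J)\cong H^3(g,\mathbb Z)\cong H^2(g,\mathbb Q/\mathbb Z)$ for $g\subset\Gamma$. For cyclic $g$ this is $(\mathbb Q/\mathbb Z)/|g|=0$. For $g=\Gamma$ it contains the nonzero class of $(\gamma,\delta)\mapsto\chi_1(\gamma)\chi_2(\delta)/\ell$. So $\operatorname{Sha}^1(F,T')\ne0$ whenever all decomposition groups of $E/F$ are cyclic. This is where Example~\ref{ex:biquad} stops.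
\end{remark}

\subsection{The lattice}
We need a lattice $M$ with dual $N$ such that $H^1(\Gamma,N)$ is \emph{not} detected on cyclic subgroups while $H^2(\Gamma,M)$ \emph{is}. Dimension shifting separates the two requirements. If $M$ is the kernel at the end of a two-step free resolution of $\mathbb Z/3$, then $H^2$ of $M$ is a degree-zero invariant of $\mathbb Z/3$, which survives restriction, while $H^1$ of $N$ is $H^2$ of $\mathbb Z/3$, which contains a cup product.

\begin{lemma}\label{lem:lattice}
Let $\Gamma=(\mathbb Z/3)^2$. There is a $\Gamma$-module $M$, free of finite rank over $\mathbb Z$, with dual $N=\operatorname{Hom}(M,\mathbb Z)$, such that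
\begin{itemize}
\item[(i)] restriction $H^2(\Gamma,M)\to H^2(g,M)$ is injective for every subgroup $g$ of order $3$;
\item[(ii)] there is $a\in H^1(\Gamma,N)$ with $a\ne0$, $3a=0$ and $a|_g=0$ for every cyclic $g\subset\Gamma$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $I$ be the kernel of $\mathbb Z[\Gamma]\to\mathbb Z/3$, $\gamma\mapsto1$. Choose a surjection $P=\mathbb Z[\Gamma]^r\to I$ and let $M$ be its kernel:
\begin{equation}\label{eq:res}
0\to M\to P\to I\to0,\qquad 0\to I\to\mathbb Z[\Gamma]\to\mathbb Z/3\to0 .
\end{equation}
(The ideal $I$ is generated by $3,\gamma_1-1,\gamma_2-1$ for generators $\gamma_1,\gamma_2$ of $\Gamma$, so one can take $r=3$, and then $M$ has rank $27-9=18$.) Let $\Gamma'\subset\Gamma$ be a subgroup. All isomorphisms below come from long exact sequences and (G3), so they commute with restriction.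

(i) We have $H^2(\Gamma',M)\cong H^1(\Gamma',I)\cong\operatorname{coker}\big(\mathbb Z[\Gamma]^{\Gamma'}\to\mathbb Z/3\big)$. An invariant element has constant coefficients on the cosets of $\Gamma'$, so its augmentation is divisible by $|\Gamma'|$. For $\Gamma'\neq1$ the cokernel is therefore $H^0(\Gamma',\mathbb Z/3)=\mathbb Z/3$, and restriction between nontrivial subgroups is the identity of $\mathbb Z/3$.

(ii) Write $(\cdot)^\vee=\operatorname{Hom}(\cdot,\mathbb Z)$. Since $I$ and $\mathbb Z[\Gamma]$ are free over $\mathbb Z$ and $(\mathbb Z/3)^\vee=0$, dualizing \eqref{eq:res} gives exact sequences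
\[
0\to I^\vee\to P^\vee\to N\to0,\qquad0\to\mathbb Z[\Gamma]^\vee\to I^\vee\to\operatorname{Ext}^1_{\mathbb Z}(\mathbb Z/3,\mathbb Z)\to0 .
\]
The last group has order $3$, and the $3$-group $\Gamma$ acts trivially on it since its automorphism group has order $2$. Hence $H^1(\Gamma',N)\cong H^2(\Gamma',I^\vee)\cong H^2(\Gamma',\mathbb Z/3)$, a group killed by $3$. Let $a$ correspond to the class $\chi_1\cup\chi_2$ of the cocycle $(\gamma,\delta)\mapsto\chi_1(\gamma)\chi_2(\delta)$, where $\chi_1,\chi_2$ are the coordinate characters. This cocycle is not symmetric, so $a\neq0$. On a cyclic subgroup $g$, both $\chi_i$ are multiples of one character $\chi$, so the cocycle is a multiple of $\chi(\gamma)\chi(\delta)$. This is the coboundary of $b=\chi^2$, because $u^2+v^2-(u+v)^2=-2uv=uv$ in $\mathbb Z/3$.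
\end{proof}

The last step is the reason for working with $3$ rather than $2$. On $\mathbb Z/2$ the cocycle $\chi(\gamma)\chi(\delta)$ defines the nonsplit extension $\mathbb Z/4$, so for $(\mathbb Z/2)^2$ the class $\chi_1\cup\chi_2$ does not vanish on the diagonal subgroup.

Fix $\Gamma,M,N,a$ as in Lemma~\ref{lem:lattice}. Every proper subgroup of $\Gamma$ is cyclic.

\begin{proposition}\label{prop:hasse}
Let $E/F$ be a Galois extension of number fields with group $\Gamma$, and let $T'$ be the $F$-torus split by $E$ with character module $M$. Then $\operatorname{Sha}^1(F,T')=0$.
\end{proposition}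

\begin{proof}
By Chebotarev's theorem some place of $E$ has a decomposition group of order $3$. By Lemmas~\ref{lem:sha2} and~\ref{lem:lattice}(i), $\operatorname{Sha}^2(F,M)=0$. Conclude by duality.
\end{proof}

\section{A bicubic extension with cyclic local behavior}\label{sec:ext}

We need an extension $L/K$ with group $\Gamma=\Gamma^{\mathrm{geo}}=(\mathbb Z/3)^2$ whose specializations $E/F$ have cyclic decomposition groups at all places outside a finite set of primes that does not depend on the point. Suppose first that the cube roots of unity lie in $k$ and that $L=K(u_1^{1/3},u_2^{1/3})$. At a place $v$ of $F$ where both values $u_i(c)$ are units, the extension is unramified, hence cyclic. The danger is at places where $c$ is $v$-adically close to a zero or pole of $u_1$, say. There $u_1(c)^{1/3}$ can generate a ramified extension, and we want $u_2(c)$ to be a cube. Removing the zeros and poles from $C$ does not help, since other points come close to them. So we ask that \emph{each $u_i$ take cube values at the zeros and poles of the other}. To descend to fields without cube roots of unity we also ask that complex conjugation invert the $u_i$.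

Let $\theta=\sqrt{-3}$, so that $\mathbb Q(\theta)$ contains a primitive cube root of unity $\zeta$. Functions of the form $(t-\lambda\theta)/(t+\lambda\theta)$ with $\lambda\in\mathbb Q$ are inverted by $\theta\mapsto-\theta$. The value of $(t+\mu\theta)/(t-\mu\theta)$ at $t=\lambda\theta$ is $(\lambda+\mu)/(\lambda-\mu)$, which equals $8$ for $(\lambda,\mu)=(9,7)$. So put
\[
u_1(t)=\frac{t-9\theta}{t+9\theta},\qquad u_2(t)=\frac{t+7\theta}{t-7\theta}.
\]
Then
\begin{equation}\label{eq:cubes}
u_2(9\theta)=8,\qquad u_2(-9\theta)=\tfrac18,\qquad u_1(-7\theta)=-8,\qquad u_1(7\theta)=-\tfrac18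
\end{equation}
are cubes in $\mathbb Q$. Let $B=\{\pm9\theta,\pm7\theta\}$. The differences of distinct elements of $B$ are $\pm18\theta,\pm14\theta,\pm16\theta,\pm2\theta$, so the four points stay distinct modulo every prime not dividing $42=2\cdot3\cdot7$. The next lemma will be applied twice, to completions of $K$ and to completions of residue fields.

\begin{lemma}\label{lem:cyclic}
Let $W\supset\mathbb Q(\theta)$ be complete for a discrete valuation whose residue characteristic is not $2$, $3$ or $7$. Let $\tau\in W\setminus B$ and $W'=W(u_1(\tau)^{1/3},u_2(\tau)^{1/3})$. Then either $W'/W$ is cyclic, or $\tau$ is integral, its residue $\bar\tau$ is not the residue of an element of $B$, and $W'/W$ is unramified with residue extension generated by cube roots of $u_1(\bar\tau)$ and $u_2(\bar\tau)$.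
\end{lemma}

\begin{proof}
The elements $2,3,7$ are units of $W$, and so is $\theta$ since $\theta^2=-3$. If $\tau$ is not integral, then $u_1(\tau)=(1-9\theta/\tau)/(1+9\theta/\tau)$ and $u_2(\tau)=(1+7\theta/\tau)/(1-7\theta/\tau)$ are units with residue $1$. They are cubes by Hensel's lemma, and $W'=W$. Let $\tau$ be integral. If $\tau\equiv\pm9\theta$ modulo the maximal ideal, then $\tau+7\theta$ and $\tau-7\theta$ are units and $u_2(\tau)\equiv8^{\pm1}$ by \eqref{eq:cubes}. So $u_2(\tau)$ is a cube, and $W'=W(u_1(\tau)^{1/3})$ is cyclic over $W$, as $\zeta\in W$. If $\tau\equiv\pm7\theta$, then $\tau\pm9\theta$ are units and $u_1(\tau)\equiv(-8)^{\mp1}$ is a cube, so $W'=W(u_2(\tau)^{1/3})$ is cyclic. In the remaining case $u_1(\tau),u_2(\tau)$ are units and the polynomials $V^3-u_i(\tau)$ have separable reductions $V^3-u_i(\bar\tau)$, which gives the second alternative.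
\end{proof}

\subsection*{Descent to $\mathbb Q(t)$}
Recall from Kummer theory that, over a field of characteristic $0$ containing $\zeta$, the algebra obtained by adjoining $V_1,V_2$ with $V_i^3=u_i$ is a field of degree $9$ if $u_1^{m_1}u_2^{m_2}$ is a cube only when $3\mid m_1$ and $3\mid m_2$; its Galois group $\Gamma$ consists of the maps $\rho_m:V_i\mapsto\zeta^{m_i}V_i$. The condition holds in $\mathbb Q(\theta)(t)$, because $u_1^{m_1}u_2^{m_2}$ has order $m_1$ at $9\theta$ and $m_2$ at $-7\theta$. Let $L_0'=\mathbb Q(\theta)(t)(V_1,V_2)$.

The automorphism $\sigma:\theta\mapsto-\theta$ of $\mathbb Q(\theta)(t)$ over $\mathbb Q(t)$ satisfies $\sigma(u_i)=u_i^{-1}$. So it extends to an involution of $L'_0$ by $V_i\mapsto V_i^{-1}$. It commutes with $\rho_m$: since $\sigma(\zeta)=\zeta^{-1}$, both $\sigma\rho_m$ and $\rho_m\sigma$ send $V_i$ to $\zeta^{-m_i}V_i^{-1}$. We have found $18=[L_0':\mathbb Q(t)]$ automorphisms, so $L_0'/\mathbb Q(t)$ is Galois with group $\Gamma\times\langle\sigma\rangle$. The fixed field $L_0$ of $\sigma$ is Galois over $\mathbb Q(t)$ with group $\Gamma$, and $L_0'=L_0(\theta)=L_0\otimes_{\mathbb Q(t)}\mathbb Q(\theta)(t)$.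

\begin{remark}
Explicitly, $L_0=\mathbb Q(t)(y_1,y_2)$ with $y_i=V_i+V_i^{-1}$, which satisfy $y_i^3-3y_i=u_i+u_i^{-1}$, that is,
\[
y_1^3-3y_1=\frac{2(t^2-243)}{t^2+243},\qquad y_2^3-3y_2=\frac{2(t^2-147)}{t^2+147}.
\]
Indeed $\sigma$ fixes $y_i$, and $\rho_m(y_i)-y_i=(\zeta^{m_i}-1)(V_i-\zeta^{-m_i}V_i^{-1})$ vanishes only if $3\mid m_i$.
\end{remark}

\subsection*{Pullback to $X$}
Let $k$ be a number field and $X$, $K$ as in Theorem~\ref{thm:infinite}. Fix an algebraic closure $\bar k\ni\theta$. Choose $t\in K\setminus k$; it defines a finite morphism $t:X\to\mathbb P^1_k$ with finitely many branch points in $\mathbb P^1(\bar k)$. Replacing $t$ by $t+\lambda$ translates the branch points by $\lambda$, so for all but finitely many $\lambda\in\mathbb Q$ the new morphism is \'etale above the four points of $B$. Fix such a $t$ and put $L=L_0\otimes_{\mathbb Q(t)}K$.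

\begin{lemma}\label{lem:field}
The algebra $L$ is a field, Galois over $K$ with group $\Gamma$, and $k$ is algebraically closed in $L$.
\end{lemma}

\begin{proof}
Since $X$ is smooth and geometrically connected, $\bar kK=\bar k\otimes_kK$ is a field, the function field of $X_{\bar k}$. We have
\[
L\otimes_k\bar k=L_0\otimes_{\mathbb Q(t)}\bar kK=L_0'\otimes_{\mathbb Q(\theta)(t)}\bar kK=\bar kK[V_1,V_2]/(V_1^3-u_1,V_2^3-u_2).
\]
As $t$ is \'etale above $B$, the function $u_1^{m_1}u_2^{m_2}$ has order $m_1$ at the points of $X_{\bar k}$ above $9\theta$ and order $m_2$ at those above $-7\theta$. So the Kummer condition holds and $L\otimes_k\bar k$ is a field. Its subring $L$ is a domain of dimension $9$ over $K$, hence a field, on which $\Gamma$ acts faithfully over $K$. If $k''\subset L$ is finite over $k$, then $k''\otimes_k\bar k$ is a domain, which forces $k''=k$.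
\end{proof}

\section{Proof of Theorem~\ref{thm:infinite}}\label{sec:infinite}

Let $T$ be the $K$-torus split by $L$ with character module $M$, and for $f\in k^*$ let $\alpha_f\in H^1(\Gamma,L^*\otimes N)=H^1(K,T)$ be the image of $a$ under $n\mapsto f\otimes n$. At the places dividing $42$ we have no control of the decomposition groups. There we impose a condition on $f$ instead and use that $3a=0$.

\begin{proposition}\label{prop:local}
Let $f\in k^*$ be a cube in $k_{\mathfrak p}$ for all primes $\mathfrak p\mid42$ of $k$. Then $\alpha_f\in\operatorname{Sha}^1_X(T)$.
\end{proposition}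

\begin{proof}
We use the following observation, which allows us to adjoin $\theta$. Let $W_1/W_0$ be a Galois extension of $3$-power degree. Then $W_1\cap W_0(\theta)=W_0$, so restriction $\operatorname{Gal}(W_1(\theta)/W_0(\theta))\to\operatorname{Gal}(W_1/W_0)$ is an isomorphism.

\emph{Step 1: from $K_c$ to the residue field.} Let $c$ be a closed point of $X$, $F=k(c)$, and $d$ a place of $L$ over $c$. The image of $\alpha_f$ in $H^1(K_c,T)=H^1(\Gamma_d,L_d^*\otimes N)$ is the image of $a|_{\Gamma_d}$ under $n\mapsto f\otimes n$. It vanishes if $\Gamma_d$ is cyclic. So assume $\Gamma_d=\Gamma$.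

Since $L_d=K_cL_0$ and $L_0(\theta)=L'_0$, we have $L_d(\theta)=K_c(\theta)(u_1(t)^{1/3},u_2(t)^{1/3})$, with Galois group $\Gamma$ over $K_c(\theta)$. The polynomial $y^2+3$ has separable reduction, so $K_c(\theta)/K_c$ is unramified with residue field $F(\theta)$. Apply Lemma~\ref{lem:cyclic} to $W=K_c(\theta)$, of residue characteristic $0$, and to the element $t$. As $\Gamma$ is not cyclic, the second alternative holds: $\tau=t(c)$ lies in $F$, it is not in $B\subset F(\theta)$, and $L_d(\theta)/K_c(\theta)$ is unramified. Hence $L_d(\theta)/K_c$ and its subextension $L_d/K_c$ are unramified. The residue field $E$ of $L_d$ is Galois over $F$ with group $\Gamma$. The residue field of $L_d(\theta)$ is $E(\theta)$, so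
\begin{equation}\label{eq:E}
E(\theta)=F(\theta)\big(u_1(\tau)^{1/3},u_2(\tau)^{1/3}\big).
\end{equation}
By Lemma~\ref{lem:coeff} we may regard $k\subset E\subset L_d$, compatibly with $\Gamma$. So $n\mapsto f\otimes n$ factors as $N\to E^*\otimes N\to L_d^*\otimes N$. Let $T_c$ be the $F$-torus split by $E$ with character module $M$. It suffices to show that the image $\alpha_{f,c}$ of $a$ in $H^1(\Gamma,E^*\otimes N)=H^1(F,T_c)$ is zero.

\emph{Step 2: the places of $F$.} By Proposition~\ref{prop:hasse} it suffices to show that $\alpha_{f,c}$ is trivial over $F_v$ for every place $v$. Let $w\mid v$ be a place of $E$. The local class is the image of $a|_{\Gamma_w}$ in $H^1(\Gamma_w,E_w^*\otimes N)$ under $n\mapsto f\otimes n$.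

If $v$ is archimedean, then $|\Gamma_w|\le2$ divides $9$, so $\Gamma_w=1$.

If $v\mid42$, then $v$ lies over a prime $\mathfrak p\mid 42$ of $k$ and $f=h^3$ with $h\in k_{\mathfrak p}^*\subset F_v^*$. The map $n\mapsto h\otimes n$ is $\Gamma_w$-equivariant and $f\otimes n=h\otimes3n$. So the local class is the image of $3a|_{\Gamma_w}=0$.

If $v$ is finite and $v\nmid42$, put $W=F_v(\theta)$. By \eqref{eq:E}, $E_w(\theta)=W(u_1(\tau)^{1/3},u_2(\tau)^{1/3})$, with Galois group $\Gamma_w$ over $W$. By Lemma~\ref{lem:cyclic} this extension is cyclic or unramified. An unramified extension of $W$ is cyclic, since the residue field is finite. So $\Gamma_w$ is cyclic and $a|_{\Gamma_w}=0$.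
\end{proof}

It remains to produce infinitely many distinct classes. Rational primes suffice.

\begin{lemma}\label{lem:primes}
A prime $p\equiv1\pmod{63}$ is a cube in $\mathbb Q_2$, $\mathbb Q_3$ and $\mathbb Q_7$.
\end{lemma}

\begin{proof}
The polynomial $y^3-p$ has the simple root $1$ modulo $2$ and modulo $7$, so Hensel's lemma applies. In $\mathbb Q_3$, the maps $\log$ and $\exp$ are inverse isomorphisms between $1+3^j\mathbb Z_3$ and $3^j\mathbb Z_3$ for $j\ge1$. As $p\in1+9\mathbb Z_3$, we have $\frac13\log p\in3\mathbb Z_3$ and $p=\exp(\frac13\log p)^3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]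
Choose a model $\mathcal D\to\mathcal C\to S=\operatorname{Spec}\mathcal O_k[1/m]$ for the extension $L/K$ as in Lemma~\ref{lem:vertical}; we use it only as a source of valuations of $L$. By Lemma~\ref{lem:field}, $k'=k$ and $\Gamma^{\mathrm{geo}}=\Gamma$. So over every closed point $P\in S$ there is a vertical point $x$ with $\Gamma_x=\Gamma$, and $v_x|_{k^*}=v_P$. The map $(v_x)_*:L^*\otimes N\to N$ sends $y\otimes n$ to $v_x(y)n$, so its composite with $n\mapsto f\otimes n$ is multiplication by $v_P(f)$. Therefore
\[
\partial_x\alpha_f=v_P(f)\,a\in H^1(\Gamma,N).
\]
By Dirichlet's theorem there are infinitely many primes $p\equiv1\pmod{63}$ not dividing $m$. For such $p$, Lemma~\ref{lem:primes} and Proposition~\ref{prop:local} give $\alpha_p\in\operatorname{Sha}^1_X(T)$. Let $p\neq p'$ be two of them and let $P\in S$ lie over $p$. Since $S$ is smooth of relative dimension $0$ over $\mathbb Z$, the prime $p$ is unramified in $k$, so $v_P(p)=1$, while $v_P(p')=0$. Hence $\partial_x\alpha_p=a\neq0=\partial_x\alpha_{p'}$, and $\alpha_p\neq\alpha_{p'}$. So $\operatorname{Sha}^1_X(T)$ is infinite, and it is contained in $\operatorname{Sha}^1_C(T)$ for every nonempty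 open $C\subset X$.
\end{proof}

\begin{remark}
The proof uses that $k$ is a number field only in Step~2 of Proposition~\ref{prop:local} and in the choice of the model: the residue fields of $X$ are number fields, so duality applies to $T_c$, and their own residue fields are finite, so unramified local extensions are cyclic. Over a field $k$ of positive transcendence degree the same torus and classes $\alpha_f$ can be written down, but by the proof of Theorem~\ref{thm:trans} a locally trivial class has zero residue at every vertical point of a model.
\end{remark}

\begin{thebibliography}{9}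

\bibitem{EGA}
\emph{EGA IV}.

\bibitem{FJ}
Fried and Jarden, \emph{Field Arithmetic}.

\bibitem{HS}
David Harari and Tam\'as Szamuely, \emph{On Tate--Shafarevich groups of one-dimensional families of commutative group schemes over number fields}, arXiv:2110.13127 (2021).

\bibitem{Kahn}
B. Kahn, Bull. SMF \textbf{134} (2006).

\bibitem{Lang}
Lang, \emph{Fundamentals of Diophantine Geometry}.

\bibitem{Milne}
Milne, \emph{Arithmetic Duality Theorems}.

\bibitem{Serre}
Serre, \emph{Zeta and L functions}.

\end{thebibliography}
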